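# Weaves with $k$-inconsistent wide sets and cograph patterns

## Three theorems on weaves and cograph patterns

Throughout, $T$ is a complete first-order theory, parameters live in its monster model, and $k\ge 2$ is an integer. All terms in the statements are defined in the next section.

**Theorem A.** Let $k\ge 2$. If $T$ has a $(k,\omega,\omega)$-weave of depth $\omega$ for $\varphi(x,y)$, then $T$ admits arbitrary cograph consistency-inconsistency patterns for some $\psi$ which is a finite conjunction of instances of $\varphi$.

**Theorem B.** For a complete theory $T$ the following are equivalent.

- (B1) $T$ admits arbitrary cograph patterns for some formula $\psi$.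
- (B2) For some $k\ge 2$ and some $\varphi$, $T$ has a $(k,\omega,\omega)$-weave of depth $\omega$ for $\varphi$.
- (B3) For some formula $\varphi$ and some cograph $H$: for every cograph $G$ there is a family $(b_v)_{v\in V(G)}$ such that every clique of $G$ is consistent and every $S\subseteq V(G)$ with $G[S]\cong H$ is inconsistent.

If (B3) holds for $\varphi$, then $\psi$ in (B1) can be taken to be a finite conjunction of instances of $\varphi$.

**Theorem C.** For every $r\ge 1$ there are a complete theory $T_r$ and a formula $\varphi$ such that $T_r$ has a $(3,\omega,\omega)$-weave (hence a $(k,\omega,\omega)$-weave for every $k\ge 3$) of depth $\omega$ for $\varphi$, but $T_r$ does not admit arbitrary cograph patterns for any conjunction of at most $r$ instances of $\varphi$. In particular ($r=1$), for a fixed formula the conditions "weave" and "patterns" are not equivalent when $k\ge 3$.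

In plain words: a weave is a large tree-like array of formulas in which some sets of indices (the narrow ones) must be consistent and others (the wide ones) must be $k$-inconsistent. A cograph pattern asks for the same thing with pairwise inconsistency. In the paper of James E. Hanson, "A combinatorial characterization of Kim's lemma for pairs of bi-invariant types", arXiv:2507.21366 (2025), it is shown that for a fixed formula $\varphi$, cograph patterns for $\varphi$ and $(2,\omega,\omega)$-weaves for $\varphi$ of depth $\omega$ are the same thing, and it is asked, as an open question, whether one may replace $2$ by an arbitrary $k<\omega$. Theorem A says yes, provided the formula may change. Theorem C says that the formula must be allowed to change, and that no number of conjuncts depending only on $k$ is enough. Theorem B says that the independent $k$-set has no special role: forbidding the consistency of copies of any one cograph $H$ is enough.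

## Cographs, narrow and wide pairs, weaves

A **cograph** is a finite graph with no induced path on four vertices. We use the equivalent textbook description: cographs form the smallest class that contains the one-vertex graph and is closed under disjoint union $G_0\oplus G_1$ and join $G_0\nabla G_1$ (disjoint union plus all edges between the two sides). For example, the three-vertex path $P_3$ is $(\bullet\oplus\bullet)\nabla\bullet$, and the four-cycle $C_4$ is $(\bullet\oplus\bullet)\nabla(\bullet\oplus\bullet)$.

**Definition (cograph patterns).** $T$ admits arbitrary cograph consistency-inconsistency patterns for $\psi(x,y)$ (for short: cograph patterns) if for every cograph $G=(V,E)$ there are parameters $(b_v:v\in V)$ such that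

- $\{\psi(x,b_v):v\in C\}$ is consistent whenever $C\subseteq V$ is a clique;
- $\psi(x,b_v)\wedge\psi(x,b_w)$ is inconsistent whenever $v\ne w$ are non-adjacent.

For $G=P_3$ with middle vertex $m$ and ends $u,w$ this asks that $\psi(x,b_m)$ be consistent with each of $\psi(x,b_u)$ and $\psi(x,b_w)$, and that the last two be inconsistent with each other.

**Definition (narrow and wide).** Let $(2^2)^d$ be the set of sequences of length $d$ of pairs $(i,j)\in 2\times 2$. Let $\sigma\ne\tau$ be in $(2^2)^d$, let $\varepsilon$ be their greatest common initial segment, and let $(i,j)\ne(i',j')$ be the next entries of $\sigma$ and $\tau$. The pair $\{\sigma,\tau\}$ is narrow if $i=i'$ (so $j\ne j'$), and wide if $i\ne i'$. Every pair is exactly one of the two.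

**Definition (weave).** A $(k,\omega,\omega)$-weave for $\varphi(x,y)$ of depth $d$ is a family $(b_\sigma:\sigma\in(2^2)^d)$ such that

- $\{\varphi(x,b_\sigma):\sigma\in C\}$ is consistent whenever every pair in $C$ is narrow;
- $\{\varphi(x,b_\sigma):\sigma\in C\}$ is $k$-inconsistent whenever every pair in $C$ is wide.

Here $k$-inconsistent refers to indices: for any $k$ distinct indices in $C$, the corresponding $k$ instances are jointly inconsistent. (Otherwise a constant family could count as a weave.) By compactness, having a weave of depth $\omega$ is equivalent to having one of every finite depth, and we use depth $\omega$ only in this form.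

Small depths, by hand. At depth $0$ there is one index, and its instance must be consistent. At depth $1$ there are four indices, and the narrow pairs are $\{(0,0),(0,1)\}$ and $\{(1,0),(1,1)\}$, so the graph of narrow pairs is two disjoint edges. For $k=2$ we need $\varphi(x,b_{(i,0)})\wedge\varphi(x,b_{(i,1)})$ consistent for $i=0,1$, and each of the four pairs with different $i$ inconsistent. For $k=3$ the wide condition at depth $1$ is empty, since a set of pairwise wide indices contains at most one index for each value of $i$. At depth $2$ it starts to bite: $(i,0)^\frown(i',0)$ for $i,i'\in 2$ are four pairwise wide indices.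

Conventions. Variables $x,y$ may be tuples. A conjunction of instances of $\varphi$ is a formula $\bigwedge_{i\in I}\varphi(x,y_i)$ with $I$ finite and parameter variable $(y_i)_{i\in I}$. When a family $(b_v)$ and $\varphi$ are fixed, "$S$ is consistent" means that $\{\varphi(x,b_v):v\in S\}$ is consistent.

## Terms: cographs together with a way to build them

We work not with cographs but with the expressions that build them. The remark after Lemma 1 shows that this is needed.

**Definition (term).** A term is a formal expression built from $\bullet$ with the binary operations $\oplus$ and $\nabla$; no commutativity or associativity is assumed, and equality of terms means identity. Thus a term is a planar rooted full binary tree whose inner nodes carry labels $\oplus$ or $\nabla$. $L(B)$ is the set of leaves of $B$. $\Gamma(B)$ is the graph on $L(B)$ in which $v\ne w$ are adjacent iff their meet (lowest common ancestor) has label $\nabla$.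

For $B=(\bullet\oplus\bullet)\nabla\bullet$ with leaves $1,2,3$ from left to right, the edges are $13$ and $23$. By the inductive description of cographs, every cograph is isomorphic to some $\Gamma(B)$, and every $\Gamma(B)$ is a cograph. The letters $*$ and $\#$ stand for either operation.

**Definition (restriction).** For $\emptyset\ne S\subseteq L(B)$ the term $B|_S$ is

- $\bullet$ if $|S|=1$;
- $B_i|_S$ if $B=B_0*B_1$ and $S\subseteq L(B_i)$;
- $(B_0|_{S\cap L(B_0)})*(B_1|_{S\cap L(B_1)})$ if $B=B_0*B_1$ and $S$ meets both sides.

We identify $L(B|_S)$ with $S$ from left to right. The inner nodes of $B|_S$ are then exactly the meets in $B$ of distinct elements of $S$, with the same labels and the same left/right relation. This is an induction on $B$: if $S$ lies on one side, so do all meets; if $S$ meets both sides, the root of $B|_S$ corresponds to the root of $B$, which is the meet of any two elements of $S$ on different sides, and the remaining meets are handled inside the two sides. Hence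
$$\Gamma(B|_S)=\Gamma(B)[S].$$
Also
$$(B|_S)|_{S'}=B|_{S'}\qquad(\emptyset\ne S'\subseteq S),\tag{1}$$
again by induction on $B$. If $|S'|=1$, both sides are $\bullet$; this covers $B=\bullet$. If $S\subseteq L(B_i)$, both sides are computed in $B_i$. If $S$ meets both sides, then $B|_S=X_0*X_1$ with $X_i=B_i|_{S\cap L(B_i)}$. If $S'\subseteq L(B_i)$, the left side is $X_i|_{S'}=B_i|_{S'}$ by induction; if $S'$ meets both sides, apply the induction hypothesis on each side.

**Definition (copy).** A copy of $A$ in $B$ is a set $S\subseteq L(B)$ with $B|_S=A$. Write $A\le B$ if there is one.

By (1), if $S$ is a copy of $C'$ in $C$, then the subsets of $S$ that are copies of $A$ in $C$ are exactly the copies of $A$ in $C'$, once $S$ is identified with $L(C')$. In particular $\le$ is transitive. Also, if $A_i\le B_i$ for $i=0,1$, then $A_0*A_1\le B_0*B_1$: take the union of the two copies.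

**Definition (substitution).** Put $\bullet[A]=A$ and $(B_0*B_1)[A]=B_0[A]*B_1[A]$. So $B[A]$ is $B$ with every leaf replaced by $A$, and its leaf set is $L(B)\times L(A)$.

For example $(\bullet\nabla\bullet)[\bullet\oplus\bullet]=(\bullet\oplus\bullet)\nabla(\bullet\oplus\bullet)$, whose graph is $C_4$. In $\Gamma(B[A])$ the pair $(v,a),(w,b)$ is decided by $v,w$ in $B$ if $v\ne w$, and by $a,b$ in $A$ if $v=w$. We need four identities:
$$(B[A])[D]=B[A[D]],\tag{2}$$
$$B[A]|_{S\times L(A)}=(B|_S)[A]\qquad(\emptyset\ne S\subseteq L(B)),\tag{3}$$
$$B[A]|_{L(B)\times S'}=B[A|_{S'}]\qquad(\emptyset\ne S'\subseteq L(A)),\tag{4}$$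
$$B[A]|_{\{(v,g(v))\,:\,v\in L(B)\}}=B\qquad(g:L(B)\to L(A)).\tag{5}$$
Each is an induction on $B$. For $B=\bullet$, both sides of (2) are $A[D]$, both sides of (3) are $A$, both sides of (4) are $A|_{S'}$, and both sides of (5) are $\bullet$. Now let $B=B_0*B_1$. In (2) both sides commute with $*$. In (3), $S\times L(A)$ lies on one side or meets both exactly as $S$ does; in the first case both sides are computed in $B_i$, and in the second we get $(B_0|_{S\cap L(B_0)})[A]*(B_1|_{S\cap L(B_1)})[A]=(B|_S)[A]$ by induction. In (4) and (5) the set meets both sides, and induction applies on each side. From (4) we get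
$$A\le A'\ \Longrightarrow\ B[A]\le B[A'].\tag{6}$$

A **$\nabla$-term** is a term that uses only $\nabla$. A nonempty $S\subseteq L(B)$ is a clique of $\Gamma(B)$ iff $B|_S$ is a $\nabla$-term. If $\rho$ and $t$ are $\nabla$-terms, so is $\rho[t]$.

**Universal terms.** Let $Q_0=\bullet$ and $Q_{n+1}=(Q_n\nabla Q_n)\oplus(Q_n\nabla Q_n)$. Then $Q_n\le Q_n\nabla Q_n\le Q_{n+1}$. Moreover every term is $\le Q_n$ for all large $n$. This holds for $\bullet$; and if $A_0,A_1\le Q_n$, then $A_0\nabla A_1\le Q_n\nabla Q_n\le Q_{n+1}$, while $A_0\oplus A_1\le Q_n\oplus Q_n\le(Q_n\nabla Q_n)\oplus(Q_n\nabla Q_n)=Q_{n+1}$.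

## Weaves as families indexed by terms: (B1) ⇒ (B2) ⇒ (B3), and the case $k=2$

**Patterns give weaves.** The purpose is to show (B1) ⇒ (B2). The graph of narrow pairs on $(2^2)^d$ is isomorphic to $\Gamma(Q_d)$. For $d=0$ both have one vertex. A sequence of length $d+1$ starts with a pair $(i,j)$: let $i$ choose the side of the $\oplus$ at the root of $Q_{d+1}$, let $j$ choose the side of the $\nabla$ below it, and let the remaining sequence of length $d$ choose a vertex of $Q_d$. First entries with different $i$ give a wide pair and a meet labeled $\oplus$; first entries with equal $i$ and different $j$ give a narrow pair and a meet labeled $\nabla$; equal first entries are handled by induction. So a cograph pattern for $\psi$ and $\Gamma(Q_d)$ is precisely a $(2,\omega,\omega)$-weave for $\psi$ of depth $d$. Having one for every $d$, we get depth $\omega$ by compactness. This is (B2) with $k=2$.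

**Weaves give families on all terms.** The purpose is to show (B2) ⇒ (B3), with the same $\varphi$ and with $H$ the edgeless graph on $k$ vertices. For a term $B$ and every $d$ at least the height of $B$ define $e^d_B:L(B)\to(2^2)^d$ by induction on $B$:

- $e^d_\bullet$ sends the leaf to the sequence with all entries $(0,0)$;
- if $B=B_0\oplus B_1$ and $v\in L(B_i)$, then $e^{d+1}_B(v)=(i,0)^\frown e^d_{B_i}(v)$;
- if $B=B_0\nabla B_1$ and $v\in L(B_i)$, then $e^{d+1}_B(v)=(0,i)^\frown e^d_{B_i}(v)$.

Leaves on different sides of the root get different first entries, which form a wide pair if the root is $\oplus$ and a narrow pair if it is $\nabla$. Leaves on the same side get the same first entry, and induction applies. So $e_B^d$ is injective, and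
$$\{e^d_B(v),e^d_B(w)\}\text{ is narrow}\iff v,w\text{ are adjacent in }\Gamma(B)\qquad(v\ne w).\tag{7}$$
Given a weave $(b_\sigma)$ of depth $d$, consider the family $(b_{e^d_B(v)})_{v\in L(B)}$. Cliques of $\Gamma(B)$ become narrow sets, hence are consistent. Independent sets of size $k$ become wide sets with $k$ distinct indices, hence are inconsistent. Every cograph is isomorphic to some $\Gamma(B)$, so (B3) holds.

**The case $k=2$.** Here $H$ is two non-adjacent vertices, and the family just built is a cograph pattern for $\varphi$ itself. So for $k=2$ Theorem A holds with $\psi=\varphi$. All the work is in $k\ge 3$, or more generally in (B3) ⇒ (B1).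

## Grouping instances into blocks, and three incidence theories

If a sequence of instances of $\varphi$ is $k$-inconsistent, a sensible move is to group them into blocks of size $m\ge k/2$ and to let $\psi$ be the conjunction over a block: two blocks contain at least $k$ instances, so they contradict each other. In our setting: replace every vertex $v$ by a block of pairwise wide indices. With $\tau$ a term using only $\oplus$ and having $m\ge k/2$ leaves, take the family on $B[\tau]$ and let $\bar b_v$ collect the parameters on $\{v\}\times L(\tau)$. Two non-adjacent blocks form an independent set of size at least $k$, so they are inconsistent, as wanted.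

The trouble is with cliques. If $v,w$ are adjacent and $m\ge2$, the two blocks together induce $\tau\nabla\tau$, which is neither narrow nor wide. The definition of a weave says nothing about such a set. The following theories show that this is a real obstacle.

**Incidence theories.** Let $\Gamma$ be the disjoint union over $d<\omega$ of the graphs on $(2^2)^d$ whose edges are the narrow pairs. Let $\mathcal D$ be a family of finite subsets of $V(\Gamma)$ that is closed under subsets and contains all finite cliques (including $\emptyset$). Let $M_{\mathcal D}$ have universe $V(\Gamma)\sqcup\mathcal D$ and one binary relation $R$, with $R(x,y)$ iff $x\in\mathcal D$, $y\in V(\Gamma)$ and $y\in x$. Let $\varphi(x,y)=R(x,y)$, and work in $\mathrm{Th}(M_{\mathcal D})$. For finite $A\subseteq V(\Gamma)$,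
$$\{\varphi(x,b):b\in A\}\text{ is consistent}\iff A\in\mathcal D.\tag{8}$$
Indeed, a finite set of formulas over $M_{\mathcal D}$ is consistent iff it is realized in $M_{\mathcal D}$. For $A\neq\emptyset$ this means $A\subseteq A'$ for some $A'\in\mathcal D$, that is, $A\in\mathcal D$; for $A=\emptyset$ both sides hold. If in addition no member of $\mathcal D$ contains an independent $k$-set, then the vertices $(2^2)^d$ of $\Gamma$ form a $(k,\omega,\omega)$-weave for $\varphi$ of depth $d$: narrow sets are cliques, and $k$ pairwise wide indices form an independent $k$-set. By (7), $\Gamma$ contains an induced copy of every $\Gamma(B)$.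

In the three examples below no member of $\mathcal D$ contains an independent $3$-set, so $k=3$.

**Example 1.** $\mathcal D$ is the family of all finite sets without independent $3$-set. Wide blocks work: with $\tau=\bullet\oplus\bullet$ and a $\nabla$-term $t$, an independent set in $\Gamma(t[\tau])$ lies over one leaf of $t$, so it has at most two elements, and cliques of blocks are consistent; two non-adjacent blocks give an edgeless $4$-set, which is inconsistent.

**Example 2.** $\mathcal D$ consists of the finite cliques and of all sets of size at most $2$. Wide blocks of size $2$ fail: two adjacent ones form a $C_4$, which is not a clique and has four elements, so it is inconsistent by (8). But blocks of two narrowly related indices work. Use a family on $(\bullet\nabla\bullet)[B]$ and let $\bar b_v=(b_{0,v},b_{1,v})$. If $t=B|_S$ is a $\nabla$-term, the blocks over $S$ form $(\bullet\nabla\bullet)[t]$, a clique. If $v,w$ are non-adjacent, their blocks form a set of four elements that is not a clique, so it is inconsistent.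

**Example 3.** $\mathcal D$ consists of all finite sets with no independent $3$-set and no induced $C_4$. Wide blocks of size $2$ fail again, since $\tau\nabla\tau$ is a $C_4$ for $\tau=\bullet\oplus\bullet$. Narrow blocks substituted inside, $B[\rho]$ with $\rho$ a $\nabla$-term, do not help either: non-adjacent blocks form $\rho\oplus\rho$, two disjoint cliques, with no independent $3$-set and no $C_4$, hence consistent. But narrow blocks substituted outside work: in $(\bullet\nabla\bullet)[B]$, two non-adjacent vertices $v,w$ give $(\bullet\nabla\bullet)[\bullet\oplus\bullet]$, a $C_4$, which is inconsistent, and cliques stay cliques.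

So the shape of the block depends on the theory, and it matters on which side one substitutes. In Example 1, narrow blocks on the outside would not help: $\rho[\bullet\oplus\bullet]$ has no independent $3$-set for any $\nabla$-term $\rho$, so it is consistent.

## The case $k=3$ when consistency depends only on the term

Suppose for a moment that there is a class $\mathcal C$ of terms such that every term $B$ carries a family $(b_v)_{v\in L(B)}$ in which a nonempty $S$ is consistent exactly if $B|_S\in\mathcal C$. For $k=3$ the class contains all $\nabla$-terms and no term whose graph has an independent $3$-set. Then we can finish by asking two questions.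

- Is $\bullet\oplus\bullet\notin\mathcal C$? Then non-adjacent pairs are inconsistent, and $\psi=\varphi$ works.
- Otherwise, is $t[\bullet\oplus\bullet]\in\mathcal C$ for every $\nabla$-term $t$? If yes, then wide blocks $\tau=\bullet\oplus\bullet$ work on $B[\tau]$: cliques of blocks have the form $t[\tau]$, and non-adjacent blocks form $\tau\oplus\tau$, which has four independent leaves.
- If no, some $\nabla$-term $\rho$ has $\rho[\bullet\oplus\bullet]\notin\mathcal C$. Then use the family on $\rho[B]$, with the block of $v$ being $L(\rho)\times\{v\}$. Cliques of blocks form $\rho[t]$, a $\nabla$-term, hence consistent; non-adjacent blocks form exactly $\rho[\bullet\oplus\bullet]$, which is inconsistent.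

The obstruction to the wide blocks, an inconsistent set $\rho[\bullet\oplus\bullet]$, is itself the configuration that makes narrow blocks on the outside work. In the general proof this alternative is iterated. Two things remain: to produce the class $\mathcal C$, which is a Ramsey argument, and to organize the iteration for general $H$.

## A Ramsey theorem for terms

Write $C\to(B)^A_r$ if for every $r$-coloring of the copies of $A$ in $C$ there is a copy $S$ of $B$ in $C$ such that all copies of $A$ contained in $S$ have the same color. In particular $C\to(B)^A_r$ implies $B\le C$.

**Lemma 1.** For all terms $A,B$ and all $r\ge1$ there is a term $C$ with $C\to(B)^A_r$.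

**Remark.** For cographs instead of terms this is false. Let $G$ be any cograph, write $G\cong\Gamma(C)$, and color an induced $P_3$ red if its term is $(\bullet\oplus\bullet)\nabla\bullet$ and blue otherwise. Consider an induced $C_4$ in $G$. It is connected, so the root of its term is $\nabla$, and the two sides of that root are completely joined. The non-edges of $C_4$ are two disjoint pairs, and no non-edge crosses between the sides, so the sides are these two pairs and the term is $(\bullet\oplus\bullet)\nabla(\bullet\oplus\bullet)$. Removing a right leaf leaves $(\bullet\oplus\bullet)\nabla\bullet$; removing a left leaf leaves $\bullet\nabla(\bullet\oplus\bullet)$. So every induced $C_4$ contains induced $P_3$'s of both colors.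

**Proof of Lemma 1.** Induction on $A$, for all $B$ and $r$ at once.

**The base case $A=\bullet$.** We color leaves. For $r=1$ take $C=B$. For $r=2$ take $C=B[B]$, with colors red and blue. If for some $v\in L(B)$ the set $\{v\}\times L(B)$ is entirely blue, it is a blue copy of $B$ by (3). Otherwise choose a red leaf $(v,g(v))$ for every $v$; by (5) these form a red copy of $B$. For $r\ge 3$ use induction on $r$: choose $C'\to(B)^\bullet_{r-1}$ and $C\to(C')^\bullet_2$. Given an $r$-coloring of the leaves of $C$, call the last color red and all others blue, and take a copy of $C'$ that is entirely red or entirely blue. If it is red, it contains a monochromatic copy of $B$ because $B\le C'$. If it is blue, only $r-1$ colors occur on it, and it contains a monochromatic copy of $B$ by the choice of $C'$.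

From now on $A=A_0*A_1$, and the lemma is known for $A_0$ and $A_1$. A copy of $A$ has at least two leaves; its root is the meet of its elements, a node labeled $*$ (a $*$-node). The plan is to make the color depend only on the root, and then to color roots.

**Step (a): colorings of pairs.** This step treats copies of $A$ with one fixed root, which are pairs consisting of a copy of $A_0$ on the left and a copy of $A_1$ on the right. *Given $B_0,B_1,r$ there are $D_0,D_1$ such that for every $r$-coloring $\chi$ of the pairs (copy of $A_0$ in $D_0$, copy of $A_1$ in $D_1$) there are copies $S_i$ of $B_i$ in $D_i$ such that $\chi$ is constant on the pairs contained in $S_0$ and $S_1$ respectively.*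

Choose $D_1\to(B_1)^{A_1}_r$. Let $m$ be the number of copies of $A_1$ in $D_1$, let $R=r^m$, and choose $D_0\to(B_0)^{A_0}_R$. Given $\chi$, color a copy $a$ of $A_0$ in $D_0$ by the function $\chi(a,\cdot)$; there are at most $R$ such functions. On some copy $S_0$ of $B_0$ this function does not depend on $a$. It is an $r$-coloring of the copies of $A_1$ in $D_1$, so there is a copy $S_1$ of $B_1$ on which it is constant. (If $S_0$ contains no copy of $A_0$, any copy $S_1$ works.)

**Step (b): making the color depend only on the root.** *For every $B$ and $r$ there is $C$ such that for every $r$-coloring of the copies of $A$ in $C$ there is a copy $S$ of $B$ in which the color of a copy of $A$ contained in $S$ depends only on its root.*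

Induction on $B$. If $B=\bullet$, take $C=\bullet$, which contains no copy of $A$. Let $B=B_0\mathbin{\#}B_1$, and let $C_0,C_1$ be given for $B_0,B_1$.

If $\#\ne *$, take $C=C_0\mathbin{\#}C_1$. A copy of $A$ whose root is the top node would have root label $\#$, which is impossible, so each copy of $A$ lies on one side. Choose a copy of $B_0$ on the left and a copy of $B_1$ on the right by the choice of $C_0,C_1$; their union is as required.

If $\#=*$, let $D_0,D_1$ be given by (a) for the targets $C_0,C_1$ in place of $B_0,B_1$, and let $C=D_0*D_1$. The copies of $A$ rooted at the top are exactly the unions of a copy of $A_0$ in $D_0$ and a copy of $A_1$ in $D_1$. So by (a) there are copies $S_i$ of $C_i$ in $D_i$ such that all top-rooted copies of $A$ in $S_0\cup S_1$ have one color. Inside $S_i$ choose a copy $S_i'$ of $B_i$ by the choice of $C_i$. Then $S_0'\cup S_1'$ is a copy of $B$; copies of $A$ in it that are rooted at the top have one color, and for the others, which lie in one $S_i'$, the color depends only on the root.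

**Step (c): coloring $*$-nodes.** This step is a Ramsey statement for colorings of nodes. *For all $B,B^*$ there is $D=D(B,B^*)$ such that for every red/blue coloring of the $*$-nodes of $D$ there is a copy of $B$ all of whose $*$-nodes are red, or a copy of $B^*$ all of whose $*$-nodes are blue.* (The nodes of a copy are the meets of its elements, so they are nodes of $D$.)

Induction on $|L(B)|+|L(B^*)|$. For short, a "red $B$" is a copy of $B$ with all $*$-nodes red, and similarly for blue. If $B=\bullet$ or $B^*=\bullet$, take $D=\bullet$; the condition is empty. If $B=B_0\mathbin{\#}B_1$ with $\#\ne *$, take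
$$D=D(B_0,B^*)\mathbin{\#}D(B_1,B^*).$$
Either one side contains a blue $B^*$, or the sides contain a red $B_0$ and a red $B_1$, and their union is a red $B$, since its root is not a $*$-node. If the root label of $B^*$ is not $*$, argue symmetrically. Finally let $B=B_0*B_1$ and $B^*=B_0^**B_1^*$. Take
$$D=\bigl(D(B_0,B^*)*D(B,B_0^*)\bigr)*\bigl(D(B_1,B^*)*D(B,B_1^*)\bigr).$$
If the root of $D$ is red, look at $D(B_0,B^*)$ on the left and $D(B_1,B^*)$ on the right. Either one of them contains a blue $B^*$, or they contain a red $B_0$ and a red $B_1$, and with the red root we get a red $B$. If the root is blue, look at $D(B,B_0^*)$ and $D(B,B_1^*)$. Either one of them contains a red $B$, or they contain a blue $B_0^*$ and a blue $B_1^*$, and with the blue root we get a blue $B^*$.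

**Step (d): several colors on $*$-nodes.** *For every $B$ and $r$ there is $B^{(r)}$ such that for every $r$-coloring of the $*$-nodes of $B^{(r)}$ there is a copy of $B$ all of whose $*$-nodes have one color.* Put $B^{(1)}=B$ and $B^{(r)}=D(B^{(r-1)},B^{(r-1)})$ for $r\ge 2$. Call the last color red and the others blue. A copy of $B^{(r-1)}$ with all $*$-nodes red contains a copy of $B$, because $B\le B^{(r-1)}$, and its $*$-nodes are red. On a copy of $B^{(r-1)}$ with all $*$-nodes blue only $r-1$ colors occur, and induction on $r$ applies.

**Step (e): combining.** Given $B$ and $r$, put $B'=B^{(r)}$ and let $C$ be given by (b) for $B'$ and $r$. Given an $r$-coloring of the copies of $A$ in $C$, take a copy of $B'$ as in (b). Color each $*$-node of this copy by the common color of the copies of $A$ rooted there and contained in the copy (arbitrarily if there are none). By (d) there is a copy of $B$ inside it whose $*$-nodes all have one color. Every copy of $A$ in that copy of $B$ is rooted at one of these $*$-nodes, so all of them have this color. $\square$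

**Lemma 2.** For every term $B$ there is a term $C$ such that for every function $c$ from the nonempty subsets of $L(C)$ to $\{0,1\}$ there is a copy $S$ of $B$ in $C$ such that, for $\emptyset\ne S'\subseteq S$, the value $c(S')$ depends only on $C|_{S'}$.

**Proof.** We apply Lemma 1 once for each possible shape. Let $A_1,\dots,A_q$ be all terms $\le B$. Let $C_0=B$, choose $C_i\to(C_{i-1})^{A_i}_2$ for $i=1,\dots,q$, and let $C=C_q$. Given $c$, start with $S_q=L(C)$ and go down: inside the copy $S_i$ of $C_i$ choose a copy $S_{i-1}$ of $C_{i-1}$ such that all copies of $A_i$ in $S_{i-1}$ have the same $c$-value. Let $S=S_0$, a copy of $B$. If $\emptyset\ne S'\subseteq S$, then $C|_{S'}\le B$, so $C|_{S'}=A_i$ for some $i$. Since $S'\subseteq S_{i-1}$, the value $c(S')$ is determined by $i$. $\square$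

## The limit class of consistent terms

From here to the proof of Theorem A, let $\varphi$ and $H$ be as in (B3), and fix a term $h$ with $\Gamma(h)\cong H$. This section produces the class $\mathcal C$ that was assumed in the discussion of $k=3$.

**Step 1: one $n$ at a time.** For each $n$ let $C_n$ be the term given by Lemma 2 for $B=Q_n$. Take a family as in (B3) for the graph $\Gamma(C_n)$, and for nonempty $S\subseteq L(C_n)$ let $c(S)=1$ if $S$ is consistent and $c(S)=0$ otherwise. Restrict the family to the copy of $Q_n$ given by Lemma 2. By (1) we obtain a family indexed by $L(Q_n)$ and a function $f_n:\{A:A\le Q_n\}\to\{0,1\}$ such that a nonempty $S\subseteq L(Q_n)$ is consistent iff $f_n(Q_n|_S)=1$. The properties in (B3) are inherited: cliques of $\Gamma(Q_n)$ are consistent, and sets inducing a copy of $H$ are inconsistent.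

**Step 2: passing to a limit.** We want a single function instead of the $f_n$. List the countably many terms as $A^0,A^1,\dots$. Each $A^m$ is $\le Q_n$ for all large $n$, so we can choose infinite sets $\omega\supseteq N_0\supseteq N_1\supseteq\cdots$ such that for $n\in N_m$ the value $f_n(A^m)$ is defined and does not depend on $n$. Choose $n_0<n_1<\cdots$ with $n_m\in N_m$ and let $N=\{n_m:m<\omega\}$. For every term $A$ the value $f_n(A)$ is eventually constant for $n\in N$; call this value $f(A)$. Let
$$\mathcal C=\{A:f(A)=1\}.$$

**Step 3: properties of $\mathcal C$.** These are all that is used later.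

- **(R)** For every term $B$ there is a family $(b_v)_{v\in L(B)}$ such that for every nonempty $S\subseteq L(B)$: $S$ is consistent iff $B|_S\in\mathcal C$. To see this, take $n\in N$ so large that $B\le Q_n$ and $f_n=f$ on the finitely many terms $\le B$, and restrict the family on $L(Q_n)$ to a copy of $B$.
- $\mathcal C$ is closed downward under $\le$. If $A\le A'\in\mathcal C$, then in the family given by (R) for $A'$ the whole set $L(A')$ is consistent, hence so is a copy of $A$ in it, so $A\in\mathcal C$.
- $\mathcal C$ contains all $\nabla$-terms: a copy of a $\nabla$-term in $Q_n$ is a clique, so it is consistent.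
- $h\notin\mathcal C$: a copy of $h$ in $Q_n$ induces a graph isomorphic to $H$, so it is inconsistent.

## Good terms, and the proof of Theorems A and B

In the case $k=3$ the second question was whether $t[\bullet\oplus\bullet]\in\mathcal C$ for all $\nabla$-terms $t$: whether a block stays consistent when many of them are joined. We make this into a definition.

**Definition (good).** A term $\tau$ is good if $t[\tau]\in\mathcal C$ for every $\nabla$-term $t$.

In Example 1, taking for $\mathcal C$ the class of terms whose graph has no independent $3$-set, $\bullet\oplus\bullet$ is good and $(\bullet\oplus\bullet)\oplus(\bullet\oplus\bullet)$ is not. In Example 2, taking for $\mathcal C$ the $\nabla$-terms and the terms with at most two leaves, $\bullet\oplus\bullet\in\mathcal C$, but it is not good, because $(\bullet\nabla\bullet)[\bullet\oplus\bullet]\notin\mathcal C$.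

**Step 4: closure properties of goodness.**

- $\bullet$ is good, since $t[\bullet]=t\in\mathcal C$ for every $\nabla$-term $t$.
- Good terms belong to $\mathcal C$: take $t=\bullet$.
- If $\tau$ is good and $\tau'\le\tau$, then $\tau'$ is good: $t[\tau']\le t[\tau]$ by (6), and $\mathcal C$ is closed downward.
- If $\tau$ is good, then $\tau\nabla\tau$ is good: by (2), $t[\tau\nabla\tau]=t[(\bullet\nabla\bullet)[\tau]]=(t[\bullet\nabla\bullet])[\tau]$, and $t[\bullet\nabla\bullet]$ is a $\nabla$-term.

**Step 5: the place where goodness breaks.** *There is a good $\tau$ such that $\tau\oplus\tau$ is not good.* Otherwise goodness is preserved by $\tau\mapsto\tau\oplus\tau$, and by Step 4 also by $\tau\mapsto\tau\nabla\tau$. So it is preserved by $\tau\mapsto(\tau\nabla\tau)\oplus(\tau\nabla\tau)$. As $Q_0=\bullet$ is good, every $Q_n$ is good. Every term is $\le$ some $Q_n$, so every term is good and lies in $\mathcal C$. This contradicts $h\notin\mathcal C$.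

Fix such a $\tau$. Since $\tau\oplus\tau$ is not good, fix a $\nabla$-term $\rho$ with
$$\rho[\tau\oplus\tau]\notin\mathcal C.\tag{9}$$

**Step 6: the formula.** We put $\tau$ inside, to make the blocks, and $\rho$ outside, so that (9) is exactly what two non-adjacent blocks produce. Let
$$\psi\bigl(x;(y_{j,l})_{j\in L(\rho),\,l\in L(\tau)}\bigr)=\bigwedge_{j\in L(\rho),\,l\in L(\tau)}\varphi(x,y_{j,l}).$$
This formula is fixed before any graph is chosen. Let $G$ be a cograph; we may assume $G=\Gamma(B)$ for a term $B$. Apply (R) to the term $\rho[B[\tau]]$, whose leaf set is $L(\rho)\times L(B)\times L(\tau)$, to get a family $(b_{j,v,l})$. For $v\in L(B)$ put $\bar b_v=(b_{j,v,l})_{j\in L(\rho),\,l\in L(\tau)}$.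

**Step 7: which sets are consistent for $\psi$.** Let $\emptyset\ne S\subseteq L(B)$. The set $\{\psi(x,\bar b_v):v\in S\}$ is equivalent to the set of instances of $\varphi$ with indices in $L(\rho)\times S\times L(\tau)$. By (4) and then (3), the term induced on this index set is
$$\rho\bigl[B[\tau]|_{S\times L(\tau)}\bigr]=\rho\bigl[(B|_S)[\tau]\bigr].$$
By (R),
$$\{\psi(x,\bar b_v):v\in S\}\text{ is consistent}\iff\rho\bigl[(B|_S)[\tau]\bigr]\in\mathcal C.\tag{10}$$

**Step 8: the two conditions of a pattern.** Let $S$ be a nonempty clique of $G$. Then $t=B|_S$ is a $\nabla$-term, and $\rho[t[\tau]]=(\rho[t])[\tau]$ by (2), where $\rho[t]$ is a $\nabla$-term. Since $\tau$ is good, this term is in $\mathcal C$, and $S$ is consistent for $\psi$ by (10). The empty clique is trivial. Now let $S=\{v,w\}$ with $v\ne w$ non-adjacent. Then $B|_S=\bullet\oplus\bullet$, and the term in (10) is $\rho[(\bullet\oplus\bullet)[\tau]]=\rho[\tau\oplus\tau]$, which is not in $\mathcal C$ by (9). So $\psi(x,\bar b_v)\wedge\psi(x,\bar b_w)$ is inconsistent.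

Hence $T$ admits arbitrary cograph patterns for $\psi$, a finite conjunction of instances of $\varphi$. This proves (B3) ⇒ (B1) with its addendum, and with (B1) ⇒ (B2) ⇒ (B3) it proves Theorem B. For Theorem A, start with a $(k,\omega,\omega)$-weave of depth $\omega$ for $\varphi$. The implication (B2) ⇒ (B3) keeps $\varphi$, and (B3) ⇒ (B1) returns a conjunction of instances of $\varphi$. $\blacksquare$

**Remark (the size of $\tau$).** If we start from a $(k,\omega,\omega)$-weave, we can choose $\tau$ with fewer than $k$ leaves and using only $\oplus$. Put $\tau_0=\bullet$ and $\tau_{i+1}=\tau_i\oplus\tau_i$, so that $\tau_i$ has $2^i$ leaves and an edgeless graph. If $2^i\ge k$, some term $h'\le\tau_i$ has the edgeless graph on $k$ vertices. The argument for $h$ applies to $h'$, so $h'\notin\mathcal C$, hence $\tau_i\notin\mathcal C$ and $\tau_i$ is not good. As $\tau_0$ is good, there is $i$ with $\tau_i$ good and $\tau_{i+1}=\tau_i\oplus\tau_i$ not good, and then $2^i<k$. So only $|L(\rho)|$ is not controlled by $k$. For $k\ge 3$ it cannot be bounded in terms of $k$ alone: a bound $g(k)$ would always give a $\psi$ with at most $g(k)(k-1)$ conjuncts, against Theorem C with $r=g(k)(k-1)$.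

## Incidence theories that need more than $r$ conjuncts: proof of Theorem C

Fix $r\ge1$. We use an incidence theory that generalizes Example 2: sets of size at most $2r$ are treated leniently, so that a pair of blocks of size at most $r$ can be inconsistent only because of an independent triple.

**Step 1: the theory and its weave.** Let $\mathcal D$ be the set of finite $A\subseteq V(\Gamma)$ such that either $A$ is a clique, or $|A|\le 2r$ and $A$ contains no independent $3$-set. It is closed under subsets and contains all finite cliques. Let $M=M_{\mathcal D}$, $T_r=\mathrm{Th}(M)$ and $\varphi(x,y)=R(x,y)$, so (8) holds. No member of $\mathcal D$ contains an independent $3$-set. Hence, as we saw for all incidence theories, the vertices in $(2^2)^d$ form a $(3,\omega,\omega)$-weave of depth $d$, for every $d$. So there is one of depth $\omega$. Since $3$-inconsistency implies $k$-inconsistency for $k\ge3$, it is also a $(k,\omega,\omega)$-weave.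

**Step 2: the graph.** Let $\psi$ be a conjunction of at most $r$ instances of $\varphi$. We exhibit one cograph that has no pattern for $\psi$. Let $n=2r+1$ and $\ell=2^{2r}+2$, and let $G$ be the join of $n$ edgeless graphs $P_1,\dots,P_n$ on $\ell$ vertices each. Suppose $(\bar b_v)_{v\in V(G)}$ is a pattern for $\psi$ and $G$. Since $G$ is finite, the existence of such a pattern is expressed by a first-order sentence, so we may take the pattern in $M$. Let $B_v$ be the set of entries of $\bar b_v$; then $|B_v|\le r$. Since $\{v\}$ is a clique, $\psi(x,\bar b_v)$ is realized in $M$. By the definition of $R$ this gives $B_v\subseteq V(\Gamma)$ and $B_v\in\mathcal D$. By (8), for every $S\subseteq V(G)$,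
$$\{\psi(x,\bar b_v):v\in S\}\text{ is consistent}\iff\bigcup_{v\in S}B_v\in\mathcal D.\tag{11}$$

**Step 3: most blocks are not cliques, and blocks in one part are distinct.** Let $v\ne w$ lie in the same part $P_i$. They are non-adjacent, so $B_v\cup B_w\notin\mathcal D$ by (11). As $|B_v\cup B_w|\le 2r$, the set $B_v\cup B_w$ must contain an independent $3$-set. Two of its three elements lie in the same one of $B_v$, $B_w$, so that one is not a clique. Hence in each $P_i$ there is at most one $v$ with $B_v$ a clique. Let $P_i'$ be the set of $v\in P_i$ with $B_v$ not a clique; then $|P_i'|\ge\ell-1=2^{2r}+1$. Moreover $B_v\ne B_w$ for $v\ne w$ in $P_i'$, since otherwise $B_v\cup B_w=B_v\in\mathcal D$.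

**Step 4: a clique of blocks that grows too large.** We choose $v_i\in P_i'$ inductively for $i=1,\dots,n$ and let $W_i=\bigcup_{j\le i}B_{v_j}$, with $W_0=\emptyset$. For $i\ge1$ the vertices $v_1,\dots,v_i$ lie in different parts, so they form a clique of $G$, and $W_i\in\mathcal D$ by (11). As $W_i\supseteq B_{v_1}$ is not a clique, the definition of $\mathcal D$ gives $|W_i|\le 2r$. So for $0\le i<n$ the set $W_i$ has at most $2^{2r}<|P_{i+1}'|$ subsets. The sets $B_v$ for $v\in P_{i+1}'$ are distinct, so some $v_{i+1}\in P'_{i+1}$ has $B_{v_{i+1}}\not\subseteq W_i$, whence $|W_{i+1}|\ge|W_i|+1$. After $n=2r+1$ choices we have $|W_{2r+1}|\ge 2r+1$, which contradicts $|W_{2r+1}|\le 2r$.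

So $T_r$ does not admit arbitrary cograph patterns for $\psi$. For $r=1$ and $\psi=\varphi$ this says that $T_1$ has a $(k,\omega,\omega)$-weave of depth $\omega$ for $\varphi$ for every $k\ge3$, but not arbitrary cograph patterns for $\varphi$. $\blacksquare$

**Remark ($r+1$ conjuncts suffice for $T_r$).** Let $\rho$ be a $\nabla$-term with $r+1$ leaves, and let $\psi$ be the conjunction of $r+1$ instances of $\varphi$, indexed by $L(\rho)$. Given $G=\Gamma(B)$, place an induced copy $(b_{j,v})$ of $\Gamma(\rho[B])$ in $\Gamma$, using (7), and let $\bar b_v=(b_{j,v})_{j\in L(\rho)}$. If $S$ is a nonempty clique of $G$, the blocks over $S$ induce $\rho[B|_S]$ by (4), which is a $\nabla$-term; so they form a clique, which is in $\mathcal D$. If $v\ne w$ are non-adjacent, their blocks together have $2r+2>2r$ elements and contain the non-edge $\{b_{j,v},b_{j,w}\}$, so their union is not in $\mathcal D$. Hence $T_r$ admits arbitrary cograph patterns for this $\psi$. In the notation of the proof of Theorem A, this is a formula with $\tau=\bullet$, and all the conjuncts come from $\rho$.
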